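# Matrix algebras do not detect all maps between noncommutative finite spectra

Throughout, $M_n=M_n(\mathbb C)$, the word "hom" means $*$-homomorphism, and $e_{ij}$ are the matrix units.

## 1. One-way traffic between $\mathbb C$ and $M_2$

There is an obvious hom from $\mathbb C$ to $M_2$, the corner inclusion $\alpha(\lambda)=\lambda e_{11}$. In the other direction there is nothing. Indeed, let $\varphi:M_2\to\mathbb C$ be a hom. Since $e_{12}^2=0$, the number $\varphi(e_{12})$ has square zero, so it is $0$. Then $\varphi(e_{11})=\varphi(e_{12})\varphi(e_{21})=0$, and likewise $\varphi(e_{22})=\varphi(e_{21})\varphi(e_{12})=0$ and $\varphi(e_{21})=\varphi(e_{12})^*=0$. So $\varphi=0$.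

The argument survives suspension, and it survives any enlargement of the target that keeps it commutative. Let $D$ be a commutative $C^*$-algebra and $\varphi:C_0(\mathbb R^a)\otimes M_2\to D$ a hom. For $f\in C_0(\mathbb R^a)$ the element $\varphi(f\otimes e_{12})$ has square zero. A commutative $C^*$-algebra has no nonzero nilpotent elements, so $\varphi(f\otimes e_{12})=0$, and in the same way $\varphi(f\otimes e_{21})=0$. Every function in $C_0(\mathbb R^a)$ is a product $fg$ of two others, so $\varphi(fg\otimes e_{11})=\varphi(f\otimes e_{12})\varphi(g\otimes e_{21})=0$, and similarly for $e_{22}$. Again $\varphi=0$.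

Suppose now that we work in a homotopy category of $C^*$-algebras in which $M_2$ and $\mathbb C$ are not identified, and that we try to detect a map $f:A\to B$ by composing it with all maps $M_n\to A$. If $B$ is built out of copies of $\mathbb C$, the example suggests that the test objects $M_n$ with $n\ge2$ are blind: nothing passes from them to $B$. Only $\mathbb C=M_1$ can help. Is that enough to decide whether $f$ is zero, or can a nonzero $f$ hide?

## 2. The category $\mathtt{NSH}$ and the matrix generating hypothesis

**Suspension and asymptotic morphisms.** For a $C^*$-algebra $B$ put $\Sigma B=C_0(\mathbb R)\hat\otimes B=C_0(\mathbb R,B)$ and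
$$\mathfrak AB=C_b([1,\infty),B)/C_0([1,\infty),B).$$
An asymptotic morphism $A\to B$, up to asymptotic equality (which implies homotopy), is a hom $A\to\mathfrak AB$. A homotopy of asymptotic morphisms is a hom $A\to\mathfrak A(C([0,1],B))$; its ends are obtained by evaluating at $0$ and $1$. The set of homotopy classes is $[[A,B]]$. A hom $A\to B$ is regarded as an asymptotic morphism, constant in $t$. More generally, homs $\psi_t:A\to B$ depending continuously on $t\in[1,\infty)$ (in norm, at each element of $A$) induce a hom $A\to\mathfrak AB$.

**Example.** Let us compute $[[\mathbb C,M_m]]$. A hom $\mathbb C\to\mathfrak AM_m$ is a projection in $\mathfrak AM_m$. Lift it to a self-adjoint $b\in C_b([1,\infty),M_m)$; then $b_t^2-b_t\to0$. For large $t$, say $t\ge t_0$, the spectrum of $b_t$ lies near $\{0,1\}$, and functional calculus gives a continuous path of projections $q_t$ with $\|q_t-b_t\|\to0$. So the asymptotic morphism equals the one given by $(q_t)$. The homotopy $q_{t_0+s(t-t_0)}$, $s\in[0,1]$ (constant for $t\le t_0$), joins the single projection $q_{t_0}$ to $(q_t)$. Projections in $M_m$ of the same rank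 are joined by a path. Projections of different ranks are not homotopic: a homotopy lifts, in the same way, to projections $q_t(s)$ continuous in $(t,s)$ for large $t$; their rank is constant, and for large $t$ the ends are close to the given projections. Hence $[[\mathbb C,M_m]]=\{0,1,\dots,m\}$. By Section 1, with $D=\mathfrak A\mathbb C$, the set $[[M_2,\mathbb C]]$ is a single point. The trick of replacing an approximate solution of equations by an exact one will come back.

**The category.** Thom's triangulated noncommutative stable homotopy category $\mathtt{NSH}$ has as objects the pairs $(A,m)$ with $A$ a separable $C^*$-algebra and $m\in\mathbb Z$. One writes $A=(A,0)$; the object $(A,m)$ is the $m$-fold shift of $A$. The morphism groups are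
$$\mathtt{NSH}((A,m),(B,n))=\varinjlim_k\,[[\Sigma^{k+m}A,\Sigma^{k+n}B]],\tag{1}$$
the colimit being taken along suspension. There is no stabilization by the compact operators, so the $M_n$ are in general different objects from $\mathbb C$. We use the following facts.

* $\mathtt{NSH}$ is triangulated. Its translation $[1]$ takes $(A,m)$ to $(A,m+\varepsilon)$ with a fixed sign $\varepsilon\in\{1,-1\}$ that will not matter, and acts on morphisms by shifting indices, up to signs.
* Addition of morphisms is concatenation in a suspension coordinate of the target.
* $\mathtt{NSH}$ is a tensor triangulated category under the maximal tensor product $\hat\otimes$, which generalizes the smash product of finite spectra.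

From the general theory of triangulated categories we use three things. Every morphism $u:X\to Y$ sits in an exact triangle $X\xrightarrow{u}Y\to Z\to X[1]$. A commutative square between the first maps of two exact triangles extends to a morphism of triangles. The functors $\mathtt{NSH}(W,-)$ and $\mathtt{NSH}(-,W)$ turn exact triangles into long exact sequences.

**Thick subcategories.** For a set $\mathcal S$ of objects, $\langle\mathcal S\rangle$ denotes the smallest full triangulated subcategory of $\mathtt{NSH}$ that contains $\mathcal S$ and is closed under isomorphisms and direct summands. For instance, if $\mathbb C\xrightarrow{p}\mathbb C\to T\to\mathbb C[1]$ is an exact triangle, where $p$ stands for $p\cdot\mathrm{id}$, then $T\in\langle\mathbb C\rangle$. The category of noncommutative finite spectra $\mathtt{NSH}^f$ is the smallest thick tensor triangulated subcategory of $\mathtt{NSH}$ generated by all $M_n$, $n\in\mathbb N=\{1,2,\dots\}$. It is full and contains $\langle\mathbb C,M_m\rangle$ for every $m$.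

The question, from Snigdhayan Mahanta, "On the Generating Hypothesis in Noncommutative Stable Homotopy", arXiv:1302.2051 (2013), is this.

**Question (Matrix Generating Hypothesis in $\mathtt{NSH}^f$).** Let $f\in\mathtt{NSH}^f(A,B)$ be such that $\mathtt{NSH}^f(M_n,f):\mathtt{NSH}^f(M_n,(A,i))\to\mathtt{NSH}^f(M_n,(B,i))$ is zero for all $n\in\mathbb N$ and $i\in\mathbb Z$. Is $f=0$?

The answer is no, because of the following theorem.

**Theorem.** Let $m\ge2$ and let $p>m$ be a prime. There are $Q\in\langle\mathbb C,M_m\rangle$, $T\in\langle\mathbb C\rangle$ and a morphism $w:Q\to T[1]$ with $w\ne0$ and $\mathtt{NSH}((M_n,i),w)=0$ for all $n\in\mathbb N$ and $i\in\mathbb Z$.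

Since $\mathtt{NSH}^f$ is full and contains $\langle\mathbb C,M_m\rangle$, the morphism $w$ lies in $\mathtt{NSH}^f$. The case $m=2$, $p=3$ already answers the question. The proof does not depend on the status of Freyd's generating hypothesis.

## 3. Polynomial identities forbid maps from $M_n$ to $M_m$ when $n>m$

We first put Section 1 into general form. Commutativity of the target gets replaced by a polynomial identity. Let
$$S_d(x_1,\dots,x_d)=\sum_{\tau\in\mathfrak S_d}\operatorname{sgn}(\tau)\,x_{\tau(1)}\cdots x_{\tau(d)}.$$
Thus $S_2(x,y)=xy-yx$, and an algebra satisfies $S_2=0$ exactly when it is commutative. The Amitsur–Levitzki theorem says that $M_m$ satisfies $S_{2m}=0$. On the other hand $S_3(e_{11},e_{12},e_{22})=e_{12}\neq0$ in $M_2$: of the six orders, only the displayed one has nonzero product.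

**Lemma 1.** If $n>m$, then $\mathtt{NSH}(Y,X)=0$ for all $Y\in\langle M_n\rangle$ and $X\in\langle M_m\rangle$.

**Step 1: reduction to generators.** This step replaces $Y$ and $X$ by shifts of matrix algebras. For fixed $X$, the objects $Y$ with $\mathtt{NSH}(Y[i],X)=0$ for all $i\in\mathbb Z$ form a thick subcategory: closure under shifts and summands is clear, and closure under cones follows from the long exact sequence. So if the vanishing holds for $X=M_m$ and $Y=M_n$, in all degrees, it holds for $X=M_m$ and all $Y\in\langle M_n\rangle$. Now fix $Y\in\langle M_n\rangle$; the objects $X$ with $\mathtt{NSH}(Y[i],X)=0$ for all $i$ also form a thick subcategory, and it contains $M_m$, hence $\langle M_m\rangle$. By (1) it therefore suffices to show that every hom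
$$\Phi:C_0(\mathbb R^a)\otimes M_n\to D:=\mathfrak A\big(C_0(\mathbb R^b)\otimes M_m\big)$$
is zero, because then every set in the colimit (1) is a single point.

**Step 2: a nonzero $\Phi$ forces an identity on $M_n$.** The algebra $C_b([1,\infty),C_0(\mathbb R^b)\otimes M_m)$ consists of $M_m$-valued functions, so it satisfies $S_{2m}=0$; so does its quotient $D$. Suppose $\Phi\ne0$. The closed ideal $\ker\Phi$ of $C_0(\mathbb R^a,M_n)$ has the form $C_0(U,M_n)$ with $U\subsetneq\mathbb R^a$ open. So the image of $\Phi$ is isomorphic to $C_0(Z,M_n)$ with $Z=\mathbb R^a\setminus U$ closed and nonempty. Evaluation at a point of $Z$ exhibits $M_n$ as a quotient of a subalgebra of $D$. Hence $M_n$ satisfies $S_{2m}=0$.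

**Step 3: $M_n$ does not satisfy this identity.** Sorting the terms of $S_{d+1}$ by their first factor gives
$$S_{d+1}(x_1,\dots,x_{d+1})=\sum_{i}(-1)^{i-1}x_i\,S_d(x_1,\dots,\widehat{x_i},\dots,x_{d+1}),$$
so $S_d=0$ implies $S_{d+1}=0$. Since $2n-1\ge2m$, the algebra $M_n$ would satisfy $S_{2n-1}=0$. Consider the $2n-1$ matrix units
$$e_{11},e_{12},e_{22},e_{23},\dots,e_{n-1,n},e_{nn}.$$
A product of them is nonzero only if the second index of each factor equals the first index of the next. Since no unit in the list lowers the index, the first indices along a nonzero product never decrease. For each $i<n$ the two units with first index $i$ must come in the order $e_{ii},e_{i,i+1}$, because after $e_{i,i+1}$ the next first index is $i+1$. So only the displayed order has a nonzero product, and $S_{2n-1}(e_{11},e_{12},\dots,e_{nn})=e_{1n}\neq0$. This contradiction proves the lemma. $\square$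

## 4. The cone of the corner inclusion

Lemma 1 suggests a candidate at once. Let $\alpha:\mathbb C\to M_2$ be the corner inclusion and complete it to an exact triangle
$$\mathbb C\xrightarrow{\alpha}M_2\to Q_0\xrightarrow{\partial}\mathbb C[1].$$

The morphism $\partial$ is not zero. If it were, exactness of $\mathtt{NSH}(M_2,\mathbb C)\xrightarrow{\alpha^*}\mathtt{NSH}(\mathbb C,\mathbb C)\to\mathtt{NSH}(Q_0[-1],\mathbb C)$, whose second map is composition with $\pm\partial[-1]$, would give $\mathrm{id}_{\mathbb C}=s\alpha$ for some $s\in\mathtt{NSH}(M_2,\mathbb C)=0$. But $\mathtt{NSH}(\mathbb C,\mathbb C)=\mathbb Z$, as we shall see in Section 6, so $\mathrm{id}_{\mathbb C}\ne0$.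

For $n\ge2$ the test object $M_n$ does not see $\partial$, since $\mathtt{NSH}((M_n,i),\mathbb C[1])=0$ by Lemma 1. For $n=1$, exactness says that the image of $\mathtt{NSH}((\mathbb C,i),\partial)$ is the kernel of
$$\alpha[1]_*:\mathtt{NSH}((\mathbb C,i),\mathbb C[1])\to\mathtt{NSH}((\mathbb C,i),M_2[1]),$$
which up to sign is $\alpha_*$ in a neighboring degree.

So $\partial$ answers the question if and only if $\alpha_*:\mathtt{NSH}((\mathbb C,i),\mathbb C)\to\mathtt{NSH}((\mathbb C,i),M_2)$ is injective for every $i$. We must compute the target well enough to decide this.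

## 5. Commuting matrices with joint spectrum in a sphere

Let $S^k\subset\mathbb R^{k+1}$ be the unit sphere with coordinate functions $x_0,\dots,x_k$ and base point $e_0=(1,0,\dots,0)$, also written $*$. Fix an identification of $\mathbb R^k$ with $S^k\setminus\{e_0\}$, so that $S^k$ is the one-point compactification of $\mathbb R^k$ and $S^1\wedge S^k=S^{k+1}$. For $l\geq 0$ we write $\infty$ for the base point of the compactification $S^l$ of $\mathbb R^l$; in particular $S^0=\{0,\infty\}$.

**Definition.** For $k,m\ge1$ let
$$V_{k,m}=\Big\{(X_0,\dots,X_k)\in(M_m^{sa})^{k+1}:\ [X_i,X_j]=0,\ \sum_iX_i^2=1\Big\},$$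
with base point $(1,0,\dots,0)$.

Since $\sum X_i^2=1$ forces $\|X_i\|\le1$, this is a compact space. Commuting self-adjoint matrices are simultaneously diagonalizable, so every point of $V_{k,m}$ has the form
$$u\,\mathrm{diag}(y_1,\dots,y_m)\,u^*,\qquad u\in U(m),\quad y_1,\dots,y_m\in S^k,$$
meaning that $X_i$ is $u$ times the diagonal matrix of the $i$-th coordinates of the $y_a$ times $u^*$. It defines a unital hom $C(S^k)\to M_m$, $f\mapsto u\,\mathrm{diag}(f(y_1),\dots,f(y_m))u^*$. Conversely a unital hom is determined by the images of $x_0,\dots,x_k$, and these form a point of $V_{k,m}$. Restriction to $C_0(\mathbb R^k)=\{f\in C(S^k):f(e_0)=0\}$ identifies unital homs $C(S^k)\to M_m$ with homs $C_0(\mathbb R^k)\to M_m$. So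
$$V_{k,m}=\mathrm{Hom}(C_0(\mathbb R^k),M_m),\qquad\text{base point}=\text{zero hom}.\tag{2}$$
The topology on the right is that of pointwise norm convergence. If the tuples converge, then the values on polynomials in the $x_i$ converge, and since homs are contractive and polynomials are dense, the values on every $f$ converge; the converse holds because the $x_i$ are among the functions.

**Examples.** For $m=1$ we get $V_{k,1}=S^k$. For $k=1$ the map $(X_0,X_1)\mapsto X_0+\sqrt{-1}\,X_1$ identifies $V_{1,m}$ with $U(m)$. In this lowest case the corner inclusion is $S^1\to U(m)$, $z\mapsto\mathrm{diag}(z,1,\dots,1)$. The determinant is a left inverse, so the corner inclusion is injective on $\pi_1$.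

A hom $\varphi:C_0(\mathbb R^k)\to C_0(\mathbb R^l,M_m)$ is a family of homs $g_y:C_0(\mathbb R^k)\to M_m$, $y\in\mathbb R^l$, such that for each $f$ the function $y\mapsto g_y(f)$ is continuous and vanishes at infinity. By (2) this is the same as a based map $S^l\to V_{k,m}$, and homotopies of homs are the same as based homotopies.

## 6. Stable maps out of $\mathbb C$ as homotopy groups

The groups $\mathtt{NSH}((\mathbb C,i),M_m)$ are defined by asymptotic morphisms. We now show that genuine homs suffice.

**Lemma 2.** For $k\ge1$, $l\ge0$ the natural map
$$[S^l,V_{k,m}]_*=[C_0(\mathbb R^k),C_0(\mathbb R^l,M_m)]\to[[C_0(\mathbb R^k),C_0(\mathbb R^l,M_m)]]$$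
is bijective.

**Step 1: a retraction and generators.** We prepare the tools that turn approximate solutions of the equations of $V=V_{k,m}$ into exact ones. The set $V$ is a compact real algebraic subset of the vector space $(M_m^{sa})^{k+1}$. Hence it is triangulable (Łojasiewicz), and so it is a Euclidean neighborhood retract: there are an open set $\mathcal U\supset V$ in $(M_m^{sa})^{k+1}$ and a retraction $\rho:\mathcal U\to V$. Put $A=C_0(\mathbb R^k)$ and $B=C_0(\mathbb R^l,M_m)$. The elements $a_i=x_i-\delta_{i0}$ lie in $A$, separate the points of $S^k$, and vanish simultaneously only at $e_0$. By Stone–Weierstrass they generate $A$. They commute, and $\sum x_i^2=1$ becomes $\sum a_i^2+2a_0=0$.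

**Step 2: every asymptotic morphism equals a continuous family of homs.** Let $\Phi:A\to\mathfrak AB$ be a hom. Choose lifts $\tilde a_i\in C_b([1,\infty),B)$ of $\Phi(a_i)$, and make them self-adjoint by averaging with the adjoint. Put $X_i=\tilde a_i+\delta_{i0}1$. These are bounded continuous functions $[1,\infty)\times S^l\to M_m^{sa}$, and $X(t,\infty)=(1,0,\dots,0)$ because $\tilde a_i(t)\in B$ vanishes at $\infty$. As $\Phi$ respects the relations among the $a_i$, we have
$$[X_i,X_j]\to0,\qquad\sum X_i^2-1=\sum\tilde a_i^2+2\tilde a_0\to0\qquad(t\to\infty),$$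
uniformly on $S^l$.

There is $t_0$ with $X(t,y)\in\mathcal U$ for all $t\ge t_0$ and $y\in S^l$. Otherwise there are $t_j\to\infty$ and $y_j$ with $X(t_j,y_j)\notin\mathcal U$. By boundedness a subsequence converges; its limit satisfies the equations of $V$ but lies in the closed complement of $\mathcal U$, which is impossible. Moreover $\|\rho X(t,y)-X(t,y)\|\to0$ uniformly in $y$. Otherwise a sequence with this norm bounded below would have a subsequence along which $X$ converges to some $v\in V$, and then $\rho X\to\rho(v)=v$ as well, a contradiction.

For $t\ge t_0$ the map $\rho X(t,\cdot):S^l\to V$ is based, since $\rho$ fixes the base point of $V$. So it defines a hom $\psi_t:A\to B$. For each $f\in A$ the value $\psi_t(f)(y)$ is jointly continuous in $(t,y)$, and $S^l$ is compact, so $t\mapsto\psi_t(f)$ is norm continuous. Put $\psi_t=\psi_{t_0}$ for $t\le t_0$. The hom $A\to\mathfrak AB$ induced by $(\psi_t)$ agrees with $\Phi$ on each $a_i$, because $\rho X-X\to0$ uniformly. The $a_i$ generate $A$, so it equals $\Phi$.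

**Step 3: surjectivity.** It remains to replace the family by one hom. For $s\in[0,1]$ consider $\psi_{t_0+s(t-t_0)}$ for $t\ge t_0$, and $\psi_{t_0}$ for $t\le t_0$. At each $f$ this is jointly continuous in $(t,s)$, so it defines a continuous family of homs $A\to C([0,1],B)$, that is, a homotopy of asymptotic morphisms. At $s=0$ it is the single hom $\psi_{t_0}$, at $s=1$ it is $(\psi_t)$. So the class of $\Phi$ comes from a hom.

**Step 4: injectivity.** We show that homs which are asymptotically homotopic are homotopic as homs. Let $\varphi_0,\varphi_1:A\to B$ be homs and $H:A\to\mathfrak A(C([0,1],B))$ a homotopy between them. Step 2 applies with the compact space $S^l\times[0,1]$ in place of $S^l$. It gives $X(t,y,s)$, with $X(t,\infty,s)$ the base point. For large $t$ the map $\rho X(t,\cdot,\cdot)$ is a based homotopy, that is, a homotopy of homs, from $\rho X(t,\cdot,0)$ to $\rho X(t,\cdot,1)$.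

For $s\in\{0,1\}$ the functions $X(t,\cdot,s)$ converge uniformly, as $t\to\infty$, to the tuple of $\varphi_s$, which takes values in $V$. Some $\delta$-neighborhood of the compact set $V$ lies in $\mathcal U$. So for large $t$ the straight segments from $X(t,y,s)$ to the tuple of $\varphi_s$ at $y$ lie in $\mathcal U$ for all $y$, and at $y=\infty$ they are constant. Applying $\rho$ to these segments connects $\rho X(t,\cdot,s)$ with $\varphi_s$ through homs. Together, $\varphi_0$ and $\varphi_1$ are homotopic as homs. $\square$

**Suspension.** To take the colimit (1) we need to know what $\Sigma$ does to based maps. Let $\varphi$ correspond to $v:S^l\to V_{k,m}$, $y\mapsto g_y$. Then $\Sigma\varphi(h_1\otimes h_2)(s,y)=h_1(s)\,g_y(h_2)$, so $\Sigma\varphi$ corresponds to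
$$S^1\wedge S^l\xrightarrow{1\wedge v}S^1\wedge V_{k,m}\xrightarrow{\sigma}V_{k+1,m},\qquad\sigma(s\wedge g)=\mathrm{ev}_s\otimes g.$$
The map $\sigma$ is continuous. On an elementary tensor, $(\mathrm{ev}_s\otimes g)(h_1\otimes h_2)=h_1(s)g(h_2)$ is continuous in $(s,g)$ and is bounded in norm by $|h_1(s)|\,\|h_2\|$, which tends to $0$ as $s\to\infty$. It is zero if $g=0$. Elementary tensors span a dense subspace of $C_0(\mathbb R^{k+1})$ and homs are contractive, so continuity holds at every element. For $m=1$ the map $\sigma$ is the identification $S^1\wedge S^k=S^{k+1}$.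

Combining this with Lemma 2 and (1) we obtain
$$\mathtt{NSH}((\mathbb C,i),M_m)=\varinjlim_k\pi_k(V_{k+i,m}),\qquad\mathtt{NSH}((\mathbb C,i),\mathbb C)=\varinjlim_k\pi_k(S^{k+i}).\tag{3}$$
These are isomorphisms of groups, since on both sides addition is concatenation in a suspension coordinate of the target, and for $k\ge2$ the choice of coordinate in $\pi_k$ does not matter. In particular $\mathtt{NSH}(\mathbb C,\mathbb C)=\varinjlim_k\pi_k(S^k)=\mathbb Z$.

Let now $\alpha:\mathbb C\to M_m$, $\lambda\mapsto\lambda e_{11}$. Under (3), $\alpha_*$ is induced by the maps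
$$a:S^k\to V_{k,m},\qquad a(x)=\mathrm{diag}(x,*,\dots,*),\tag{4}$$
because composing $\mathrm{ev}_x$ with $\alpha$ gives $f\mapsto f(x)e_{11}$.

## 7. The corner inclusion $\mathbb C\to M_2$ kills $\eta$

We can now decide the fate of the candidate $\partial$ of Section 4. Let $h:S^3\to S^2$ be the Hopf map and let $\eta$ be its class in $\mathtt{NSH}((\mathbb C,-1),\mathbb C)=\varinjlim_k\pi_k(S^{k-1})$. This group is $\mathbb Z/2$, generated by $\eta\neq0$. We claim that $\alpha_*(\eta)=0$ in $\mathtt{NSH}((\mathbb C,-1),M_2)$. By (4) it suffices to show that $a\circ h$ is null-homotopic for $a:S^2\to V_{2,2}$.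

We need the symmetric square $SP^2(S^2)=(S^2\times S^2)/\mathfrak S_2$, the space of unordered pairs $[x,y]$. It is homeomorphic to $\mathbb CP^2$. View $S^2$ as the projective line of nonzero linear forms in two variables up to scalars, and multiply two linear forms to get a quadratic form up to scalars. Unique factorization makes this a continuous bijection $SP^2(S^2)\to\mathbb CP^2$ from a compact space to a Hausdorff one. The fibration $S^1\to S^5\to\mathbb CP^2$ gives $\pi_3(\mathbb CP^2)=\pi_3(S^5)=0$.

The next point is a map $s:SP^2(S^2)\to V_{2,2}$ which turns an unordered pair into a pair of eigenvalues on orthogonal lines. For a unit vector $n=(n_1,n_2,n_3)\in S^2\subset\mathbb R^3$ let $P_n=\tfrac12(1+n_1\sigma_1+n_2\sigma_2+n_3\sigma_3)$ with $\sigma_j$ the Pauli matrices. Then $n\mapsto P_n$ is a homeomorphism from $S^2$ to the space of rank one projections in $M_2$, and $1-P_n=P_{-n}$. For $x\ne y$ in $S^2$ put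
$$s([x,y])=\big(x_iP_n+y_iP_{-n}\big)_{i=0,1,2},\qquad n=\frac{x-y}{|x-y|},$$
and $s([x,x])=(x_i1)_i$. Exchanging $x$ and $y$ exchanges $n$ and $-n$, so $s$ is well defined. The matrices commute and have squares summing to $P_n+P_{-n}=1$, so the values lie in $V_{2,2}$. Continuity is clear off the diagonal. Near a diagonal point $(z,z)$ it follows from $\|x_iP_n+y_iP_{-n}-z_i\|\leq\max(|x_i-z_i|,|y_i-z_i|)$.

Let $j:S^2\to SP^2(S^2)$, $j(x)=[x,e_0]$. We show $s\circ j\simeq a$ by a based homotopy. For $x\neq e_0$,
$$s(j(x))=\big(\delta_{i0}+(x_i-\delta_{i0})P_{n(x)}\big)_i,\qquad n(x)=\frac{x-e_0}{|x-e_0|}.$$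
The inner product of $n(x)$ with $e_0$ is $(x_0-1)/|x-e_0|<0$. So $n(x)$ can be moved to the constant $-e_0$ by normalizing $(1-\tau)n(x)-\tau e_0$, whose inner product with $e_0$ is negative and which is therefore never zero. Afterwards move $-e_0$ along a path in $S^2$ to the vector $\nu$ with $P_\nu=e_{11}$. Call the resulting vectors $n_\tau(x)$. The tuples $\big(\delta_{i0}+(x_i-\delta_{i0})P_{n_\tau(x)}\big)_i$ have joint eigenvalues $x$ and $e_0$, so they lie in $V_{2,2}$. They extend continuously to $x=e_0$ by the base point, because their $i$-th entry differs from $\delta_{i0}$ by a matrix of norm $|x_i-\delta_{i0}|$. At the end of the homotopy we have $a$.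

Hence $a\circ h\simeq s\circ j\circ h$, and $j\circ h$ is null-homotopic because $\pi_3(SP^2(S^2))=0$. So $\alpha_*(\eta)=0$.

This is the exact point where the cone of $\alpha$ fails: for a suitable $i$, the image of $\mathtt{NSH}((\mathbb C,i),\partial)$ contains, up to sign, the nonzero class $\eta$. The test object $\mathbb C$ sees $\partial$. The kernel element that we found is $2$-torsion, and it died because unordered pairs of points have less homotopy than points. Such a loss comes from dividing by $\mathfrak S_2$. After inverting $2$, dividing by $\mathfrak S_2$ should do little harm, and for $M_m$ one should avoid the primes dividing $m!$. We make this precise next. Afterwards we replace $\mathbb C$ and $M_m$ by their cones of multiplication by a prime $p>m$, so that only $p$-local information enters.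

## 8. Joint eigenvalues and injectivity away from small primes

$\mathbb Z_{(p)}$ denotes the integers localized at $p$. For $m\ge1$ let $SP^m(S^k)=(S^k)^m/\mathfrak S_m$, the space of unordered $m$-tuples $[x_1,\dots,x_m]$, with base point $[*,\dots,*]$.

**Proposition 3.** For a prime $p>m$ and all $i\in\mathbb Z$, the map
$$\alpha_*\otimes\mathbb Z_{(p)}:\ \mathtt{NSH}((\mathbb C,i),\mathbb C)\otimes\mathbb Z_{(p)}\to\mathtt{NSH}((\mathbb C,i),M_m)\otimes\mathbb Z_{(p)}$$
is a split monomorphism.

**Step 1: the eigenvalue map.** We map the unfamiliar spaces $V_{k,m}$ to familiar ones, compatibly with suspension. Let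
$$e:V_{k,m}\to SP^m(S^k)$$
send a commuting tuple to its unordered $m$-tuple of joint eigenvalues. To see that $e$ is continuous, consider $U(m)\times(S^k)^m\to V_{k,m}$, $(u,y)\mapsto u\,\mathrm{diag}(y)\,u^*$. It is a continuous surjection of compact Hausdorff spaces, hence a quotient map, and its composite with $e$ is $(u,y)\mapsto[y_1,\dots,y_m]$, which is continuous. Also $e$ is based.

If $g=u\,\mathrm{diag}(\mathrm{ev}_{y_1},\dots,\mathrm{ev}_{y_m})\,u^*$ in the language of (2), then
$$\mathrm{ev}_s\otimes g=u\,\mathrm{diag}(\mathrm{ev}_{s\wedge y_1},\dots,\mathrm{ev}_{s\wedge y_m})\,u^*.$$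
So $e$ carries $\sigma$ to the maps $S^1\wedge SP^m(S^k)\to SP^m(S^{k+1})$, $s\wedge[y_1,\dots,y_m]\mapsto[s\wedge y_1,\dots,s\wedge y_m]$. Using these to form a colimit, $e$ induces by (3) homomorphisms
$$r:\mathtt{NSH}((\mathbb C,i),M_m)\to\varinjlim_k\pi_k(SP^m(S^{k+i})).$$
By (4), the composite $r\alpha_*$ is induced by the inclusions $j:S^k\to SP^m(S^k)$, $x\mapsto[x,*,\dots,*]$. It suffices to show that $r\alpha_*\otimes\mathbb Z_{(p)}$ is bijective, for then $(r\alpha_*\otimes\mathbb Z_{(p)})^{-1}\circ(r\otimes\mathbb Z_{(p)})$ is a left inverse of $\alpha_*\otimes\mathbb Z_{(p)}$. From here on let $k\ge2$.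

**Step 2: a cell structure on $SP^m(S^k)$.** We want a structure in which chains and paths can be compared upstairs and downstairs. Triangulate $S^k$ as the boundary of a $(k+1)$-simplex with ordered vertices $v_0<\dots<v_{k+1}$ and $*=v_0$. Then $(S^k)^m$ has the standard product triangulation $L$: its vertices are the $m$-tuples of vertices, and its simplices are the chains in the product order whose coordinate projections are simplices of the triangulation of $S^k$. The group $G=\mathfrak S_m$ permutes coordinates. This preserves the product order, so $G$ acts simplicially, and if $g\in G$ maps a simplex to itself, it acts on its chain of vertices as an order-preserving bijection, that is, as the identity. Hence two distinct points in the interior of one simplex are never identified, and $SP^m(S^k)=|L|/G$ is a finite $\Delta$-complex with one ordered $q$-simplex for each $G$-orbit of $q$-simplices of $L$. It is path connected.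

**Step 3: $SP^m(S^k)$ is simply connected.** We lift loops. The base point is the vertex $[*,\dots,*]$, and it has the single preimage $(*,\dots,*)$. Any loop at it is homotopic to an edge path. Edges lift with prescribed starting vertex: an edge downstairs is the image of an edge of $L$, and if $v$ lies over its starting vertex, some $g\in G$ moves the corresponding end of the edge upstairs to $v$. So the edge path lifts to a path starting at $(*,\dots,*)$. Its end lies over $[*,\dots,*]$, so it is $(*,\dots,*)$ too. The lift is a loop in $(S^k)^m$, which is simply connected as $k\ge2$. So it is null-homotopic, and hence so is its image. (Paths lift along the orbit map of any finite group; see Bredon, *Introduction to Compact Transformation Groups*, II.6.2.)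

**Step 4: homology.** We show that $j$ is an isomorphism on $H_q(-;\mathbb Z_{(p)})$ for $q\le2k-1$. Write $R=\mathbb Z_{(p)}$. By Step 2 the $\Delta$-chain complex of $SP^m(S^k)$ with coefficients in $R$ is the complex of coinvariants $C_*(L;R)_G$, since $G$ permutes the ordered simplices without signs. As $p>m$, the order $m!$ of $G$ is invertible in $R$. For an $R[G]$-module $N$ the maps $N_G\to N^G$, $[x]\mapsto\frac1{m!}\sum_ggx$, and $N^G\subseteq N\to N_G$ are then mutually inverse. Coinvariants are right exact and invariants are left exact, so $N\mapsto N_G$ is exact and commutes with homology. We get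
$$H_q(SP^m(S^k);R)\cong H_q((S^k)^m;R)_G,$$
and the projection $(S^k)^m\to SP^m(S^k)$ induces the quotient map to coinvariants.

By the Künneth theorem, for $0<q<2k$ the group $H_q((S^k)^m;R)$ is nonzero only for $q=k$, where it is free with basis the images of $[S^k]$ under the $m$ inclusions of $S^k$ as a factor. The group $G$ permutes these inclusions, hence this basis. So $H_k(SP^m(S^k);R)=(R^m)_G=R$, generated by the image of any basis vector. The image of the first one is $j_*[S^k]$. Both spaces are connected, so the claim holds for $q=0$ too, and altogether for $q\le2k-1$.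

**Step 5: homotopy.** We pass from homology to homotopy groups by $p$-localization. A simply connected complex $X$ has a $p$-localization $X_{(p)}$, again simply connected, with
$$\tilde H_*(X_{(p)};\mathbb Z)=\tilde H_*(X;\mathbb Z_{(p)}),\qquad\pi_*(X_{(p)})=\pi_*(X)\otimes\mathbb Z_{(p)}.$$
By Step 4 the localized map $j_{(p)}$ is an isomorphism on integral homology in degrees $\le2k-1$. By the Whitehead theorem it is an isomorphism on $\pi_q$ for $q<2k-1$. So
$$j_*:\pi_q(S^k)\otimes\mathbb Z_{(p)}\to\pi_q(SP^m(S^k))\otimes\mathbb Z_{(p)}\quad\text{is bijective for }q<2k-1.$$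

**Step 6: the colimit.** Replace $k$ by $k+i$ and take $q=k$. The conditions $k+i\ge2$ and $k<2(k+i)-1$ hold for all large $k$. The functor $-\otimes\mathbb Z_{(p)}$ commutes with filtered colimits, so $r\alpha_*\otimes\mathbb Z_{(p)}$ is bijective. $\square$

For $m=p=2$ and $i=-1$ the conclusion is false by Section 7: there $\alpha_*$ kills the nonzero $2$-torsion class $\eta$, which survives in $\mathbb Z/2\otimes\mathbb Z_{(2)}=\mathbb Z/2$.

## 9. Passing to cones of multiplication by $p$

We prove the Theorem. Let $m\ge2$ and let $p>m$ be a prime.

**Step 0: construction of $w$.** We repeat Section 4 with $\mathbb C$ and $M_m$ replaced by mod $p$ versions. Choose exact triangles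
$$\mathbb C\xrightarrow{\,p\,}\mathbb C\to T\to\mathbb C[1],\qquad M_m\xrightarrow{\,p\,}M_m\to T'\to M_m[1],$$
where $p$ denotes $p\cdot\mathrm{id}$. Composition is biadditive, so $\alpha\circ p=p\circ\alpha$, and there is $u:T\to T'$ such that $(\alpha,\alpha,u)$ is a morphism of triangles. Complete it to an exact triangle
$$T\xrightarrow{u}T'\to Q\xrightarrow{w}T[1].\tag{5}$$
Then $T\in\langle\mathbb C\rangle$, $T'\in\langle M_m\rangle$ and $Q\in\langle\mathbb C,M_m\rangle$.

**Step 1: $u_*$ is injective on $\mathtt{NSH}((\mathbb C,i),-)$ for all $i$.** This is the property that $\alpha$ itself lacked. Put $F=\mathtt{NSH}((\mathbb C,i),-)$. For an abelian group $G$ let ${}_pG$ be the kernel of multiplication by $p$. The long exact sequences of the two triangles break up into a commutative diagram with exact rows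
$$\begin{array}{ccccccccc}0&\to&F(\mathbb C)/p&\to&F(T)&\to&{}_pF(\mathbb C[1])&\to&0\\&&\downarrow&&\downarrow u_*&&\downarrow&&\\0&\to&F(M_m)/p&\to&F(T')&\to&{}_pF(M_m[1])&\to&0\end{array}$$
in which the outer vertical maps are induced by $\alpha$ and $\alpha[1]$.

Both outer maps are injective. By (1), reindexing identifies $F(\mathbb C[1])=\mathtt{NSH}((\mathbb C,i),(\mathbb C,\varepsilon))$ with $\mathtt{NSH}((\mathbb C,i-\varepsilon),\mathbb C)$, and likewise for $M_m$. Up to sign, $F(\alpha[1])$ becomes the map $\alpha_*$ of Proposition 3 in degree $i-\varepsilon$. For every abelian group $G$ we have, naturally, $G/p=(G\otimes\mathbb Z_{(p)})/p$, because $\mathbb Z/p\otimes\mathbb Z_{(p)}=\mathbb Z/p$. We also have ${}_pG={}_p(G\otimes\mathbb Z_{(p)})$, because $\mathbb Z_{(p)}$ is flat and ${}_pG$, a $\mathbb Z/p$-module, is unchanged by $-\otimes\mathbb Z_{(p)}$. So the outer maps are obtained from $\alpha_*\otimes\mathbb Z_{(p)}$, in degrees $i$ and $i-\varepsilon$, by applying the additive functors $(-)/p$ and ${}_p(-)$. Additive functors preserve split monomorphisms, so Proposition 3 gives injectivity. (For $(-)/p$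 the splitting is really needed: the injection $p:\mathbb Z\to\mathbb Z$ induces zero on $\mathbb Z/p$.)

Now let $x\in F(T)$ with $u_*(x)=0$. The image of $x$ in ${}_pF(\mathbb C[1])$ goes to $0$ in ${}_pF(M_m[1])$, so it is $0$, and $x$ comes from some $y\in F(\mathbb C)/p$. The image of $y$ in $F(M_m)/p$ goes to $u_*(x)=0$ in $F(T')$, so it is $0$ by exactness of the lower row, and then $y=0$. Hence $x=0$.

**Step 2: $\mathtt{NSH}((M_n,i),w)=0$ for all $n$ and $i$.** We check that every test object is blind to $w$. For $n\ge2$ the target $\mathtt{NSH}((M_n,i),T[1])$ is zero by Lemma 1, because $T[1]\in\langle\mathbb C\rangle=\langle M_1\rangle$. For $n=1$, exactness of the sequence of (5) gives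
$$\operatorname{im}(w_*)=\ker\big(u[1]_*:\mathtt{NSH}((\mathbb C,i),T[1])\to\mathtt{NSH}((\mathbb C,i),T'[1])\big).$$
Up to sign, $u[1]_*$ is $u_*$ on $\mathtt{NSH}((\mathbb C,i-\varepsilon),-)$, which is injective by Step 1. So $w_*=0$.

**Step 3: $w\ne0$.** Here Lemma 1 is used a second time, in the form that there is no way back from $T'$ to $T$. From (5) we have the exact sequence
$$\mathtt{NSH}(T',T)\xrightarrow{u^*}\mathtt{NSH}(T,T)\to\mathtt{NSH}(Q[-1],T),$$
where the second map is composition with $\pm w[-1]$. If $w=0$, then $\mathrm{id}_T$ goes to $0$, so there is $s:T'\to T$ with $su=\mathrm{id}_T$. But $T'\in\langle M_m\rangle$, $T\in\langle M_1\rangle$ and $m>1$, so $\mathtt{NSH}(T',T)=0$ by Lemma 1. Hence $\mathrm{id}_T=0$ and $T=0$. On the other hand, the first triangle of Step 0 gives an injection of $\mathtt{NSH}(\mathbb C,\mathbb C)/p=\mathbb Z/p\neq0$ into $\mathtt{NSH}(\mathbb C,T)$. This is a contradiction, so $w\neq0$. $\square$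

With $m=2$ and $p=3$, the morphism $w:Q\to T[1]$ of $\mathtt{NSH}^f$ is nonzero, although $\mathtt{NSH}^f(M_n,w)$ is zero in all degrees for every $n\in\mathbb N$. So the Matrix Generating Hypothesis does not hold in $\mathtt{NSH}^f$.

The same $w$ settles the variants with fewer matrix algebras. Let $N\subseteq\mathbb N$ with $1\in N$ and $N\ne\{1\}$, and consider $\langle M_n:n\in N\rangle$ with test objects $M_n$, $n\in N$. Take any $m\in N$ with $m\ge2$ and a prime $p>m$. The objects $Q$ and $T[1]$ lie in $\langle\mathbb C,M_m\rangle\subseteq\langle M_n:n\in N\rangle$, the morphism $w$ is nonzero, and all test objects are blind to it. So the analogous statement fails there as well.
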